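\title{Semiampleness of the positive part of a Zariski decomposition on a log canonical pair}

\begin{abstract}
Let $(X,\Delta)$ be a projective log canonical pair and let $D$ be a $\mathbb{Q}$-Cartier divisor such that $aD-(K_X+\Delta)$ is nef for some rational $a\ge 0$. Suppose that the pullback of $D$ to a birational model $Z$ of $X$ has a Zariski decomposition $P+N$ in the sense of Cutkosky--Kawamata--Moriwaki. We prove that $P$ is semiample provided that $P$ is big and its restriction to every log canonical center of the crepant pair on $Z$ is big. This proves a conjecture posed by Cacciola. We deduce it from a base point free theorem for sub log canonical pairs whose boundary need not be effective, and we prove that theorem by running Kawamata's X-method on reducible simple normal crossing varieties lying over the log canonical centers.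
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Varieties are integral, and they are normal and projective unless we say otherwise.

\subsection{Zariski decompositions}

A Zariski decomposition splits a divisor into a nef part that carries all sections of its multiples and an effective part that carries none.

\begin{definition}\label{def:ckm}
A \emph{$\mathbb{Q}$-Zariski decomposition in the sense of Cutkosky--Kawamata--Moriwaki}, or \emph{$\mathbb{Q}$-CKM decomposition}, of a $\mathbb{Q}$-Cartier divisor $D$ on $X$ is an equality $D=P+N$ of $\mathbb{Q}$-Cartier divisors with $P$ nef and $N$ effective, for which there is an integer $k>0$ such that $kD$ and $kP$ are integral and the natural map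
\[
H^0(X,\mathcal{O}_X(kmP))\longrightarrow H^0(X,\mathcal{O}_X(kmD))
\]
is bijective for every $m\in\mathbb{N}$.
\end{definition}

For example, let $X$ be the blow-up of $\mathbb{P}^2$ at a point, with exceptional curve $E$ and pullback $\ell$ of a line. The divisor $D=\ell+E$ is not nef, since $D\cdot E=-1$. Since $E$ is exceptional, $H^0(X,m\ell+mE)=H^0(X,m\ell)$, and $D=\ell+E$ is a $\mathbb{Q}$-CKM decomposition with $P=\ell$.

In this example $P$ is \emph{semiample}: some positive multiple of $P$ is Cartier and base point free. Whenever this happens, the sections of the multiples of $D$ are governed by the morphism that $P$ defines, and the section ring of a multiple of $D$ is finitely generated (Corollary~\ref{cor:fg}). A semiample divisor is nef, but a nef divisor need not be semiample. The question of this paper is what makes the nef divisor $P$ semiample.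

\subsection{Pairs and log canonical centers}

A \emph{sub-pair} $(Y,\Gamma)$ consists of a normal variety $Y$ and a $\mathbb{Q}$-divisor $\Gamma$, not necessarily effective, such that $K_Y+\Gamma$ is $\mathbb{Q}$-Cartier. Let $g:Y'\to Y$ be a birational model and $E\subset Y'$ a prime divisor. The \emph{discrepancy} $a(E,Y,\Gamma)$ is the coefficient of $E$ in $K_{Y'}-g^*(K_Y+\Gamma)$, where $g_*K_{Y'}=K_Y$. The sub-pair is \emph{sub-LC} if $a(E,Y,\Gamma)\ge-1$ for every such $E$. It is \emph{LC} if moreover $\Gamma\ge0$, and \emph{KLT} if $\Gamma\ge0$ and all discrepancies are $>-1$. An \emph{LC center} of a sub-LC sub-pair is the image $g(E)\subset Y$ of a prime divisor $E$ over $Y$ with $a(E,Y,\Gamma)=-1$. Thus an LC pair is KLT exactly when it has no LC center.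

If $\mu:Y'\to Y$ is proper and birational and $K_{Y'}+\Gamma'=\mu^*(K_Y+\Gamma)$ with $\mu_*K_{Y'}=K_Y$, we call $(Y',\Gamma')$ \emph{crepant} over $(Y,\Gamma)$. Then $a(E,Y',\Gamma')=a(E,Y,\Gamma)$ for all $E$. So one sub-pair is sub-LC if and only if the other is, and the LC centers of $(Y,\Gamma)$ are the images of those of $(Y',\Gamma')$. The divisor $\Gamma'$ need not be effective even if $\Gamma$ is: for the blow-up of a point on a smooth surface and $\Gamma=0$, the exceptional curve has coefficient $-1$ in $\Gamma'$.

A $\mathbb{Q}$-Cartier divisor $L$ on $Y$ is \emph{logbig} for the sub-LC sub-pair $(Y,\Gamma)$ if $L$ is big and $L|_W$ is big for every LC center $W$. The center $W$ may fail to be normal. A nef divisor $L|_W$ on a projective variety $W$, normal or not, is big if and only if $(L|_W)^{\dim W}>0$; this always holds if $\dim W=0$.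

\subsection{From KLT to LC}

For KLT pairs the answer to our question is the following theorem.

\begin{theorem}[Kawamata]\label{thm:kawamata}
Let $(X,\Delta)$ be a KLT pair and $D$ a big $\mathbb{Q}$-Cartier divisor such that $aD-(K_X+\Delta)$ is nef for some rational $a\ge0$. If $D=P+N$ is a $\mathbb{Q}$-CKM decomposition, then $P$ is semiample.
\end{theorem}

The statement fails if KLT is replaced by LC.

\begin{example}\label{ex:cubic}
Let $X$ be the blow-up of $\mathbb{P}^2$ at $12$ very general points $x_1,\dots,x_{12}$ of a smooth cubic, with exceptional curves $E_i$. Let $C\sim3\ell-\sum E_i$ be the strict transform of the cubic, and put $D=P=4\ell-\sum E_i\sim\ell+C$, $N=0$, $\Delta=C$. The pair $(X,C)$ is LC, its only LC center is $C$, and $K_X+C\sim0$, so $aD-(K_X+\Delta)$ is nef for $a=0$. We have $P\cdot C=12-12=0$, and $P\cdot C'=\ell\cdot C'+C\cdot C'\ge0$ for every irreducible curve $C'\ne C$, so $P$ is nef. It is big because $P^2=16-12=4$. The line bundle $\mathcal{O}_C(P)=\mathcal{O}_C(4\ell-\sum x_i)$ has degree $0$. With $x_2,\dots,x_{12}$ fixed it runs bijectively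 through $\operatorname{Pic}^0(C)$ as $x_1$ runs through $C$, and the torsion points are countable, so it is not torsion. If $|mP|$ were free, then $\mathcal{O}_C(mP)$ would be globally generated of degree $0$, hence trivial. So $P$ is not semiample.
\end{example}

The failure sits on the LC center, where $P$ is nef but not big. Away from its LC centers an LC pair is KLT, so one expects that positivity of $P$ on the centers is all that is missing. On a center that is a curve, bigness of $P|_W$ means positive degree, and then large multiples of $P|_W$ are free. This suggests logbigness as the right hypothesis. It is also natural to allow the decomposition to exist only on a higher model. The resulting statement is Conjecture~1b of \cite{Cacciola}.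

\begin{quote}
\textbf{Conjecture.} Let $(X,\Delta)$ be an LC pair and $D$ a big $\mathbb{Q}$-Cartier $\mathbb{Q}$-divisor on $X$ such that $aD-(K_X+\Delta)$ is nef for some rational $a\ge0$. Let $f:Z\to X$ be a projective birational morphism such that $f^*D=P+N$ is a $\mathbb{Q}$-CKM decomposition, and let $(Z,\Delta_Z)$ be crepant over $(X,\Delta)$. If $P$ is logbig for $(Z,\Delta_Z)$, then $P$ is semiample.
\end{quote}

\subsection{Results}

The conjecture is true, in the following stronger form.

\begin{theorem}\label{thm:main}
Let $(X,\Delta)$ be an LC pair, $D$ a $\mathbb{Q}$-Cartier divisor with $aD-(K_X+\Delta)$ nef for some $a\in\mathbb{Q}_{\ge0}$, $f:Z\to X$ a projective birational morphism and $f^*D=P+N$ a $\mathbb{Q}$-CKM decomposition, with integer $k$ as in Definition~\ref{def:ckm}. Let $K_Z+\Delta_Z=f^*(K_X+\Delta)$ with $f_*K_Z=K_X$. If $P$ is logbig for $(Z,\Delta_Z)$, or only for $(Z,\Delta_Z-aN)$, then $P$ is semiample. More precisely, if $k_0>0$ is a multiple of $k$ such that $k_0D$ and $k_0P$ are Cartier, then $|mk_0P|$ is base point free for all $m\gg0$.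
\end{theorem}

The sub-pair $(Z,\Delta_Z-aN)$ appears for the following reason. The hypothesis concerns $D$, while we want sections of $P$, and
\begin{equation}\label{eq:shift}
aP-(K_Z+\Delta_Z-aN)=f^*\bigl(aD-(K_X+\Delta)\bigr).
\end{equation}
So $P$ satisfies the nefness condition with respect to the boundary $\Delta_Z-aN$. This boundary has negative coefficients from two sources, the exceptional divisors of $f$ and the support of $N$. We therefore need a base point free theorem in which effectivity of the boundary is replaced by a weaker condition: the poles allowed by the negative part of the boundary produce no new sections. For a $\mathbb{Q}$-divisor $B$ let $B^{<1}$ be the sum of the terms of $B$ with coefficient $<1$, and let $\lceil\ \rceil$ denote the round-up of coefficients.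

\begin{theorem}\label{thm:bpf}
Let $(Z,\Gamma)$ be a sub-LC sub-pair, with $Z$ normal and projective and $\Gamma$ not necessarily effective, and let $P$ be a nef Cartier divisor on $Z$ such that:
\begin{enumerate}
\item[(1)] $H:=aP-(K_Z+\Gamma)$ is nef for some $a\in\mathbb{Q}$;
\item[(2)] $P$ is logbig for $(Z,\Gamma)$;
\item[(3)] for some resolution $g_0:M_0\to Z$, with $K_{M_0}+B_0=g_0^*(K_Z+\Gamma)$ and $E_0=\lceil-B_0^{<1}\rceil\ge0$, multiplication by the canonical section of $E_0$ is a bijection $H^0(Z,mP)\to H^0(M_0,mg_0^*P+E_0)$ for all $m\gg0$.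
\end{enumerate}
Then $|mP|$ is base point free for all $m\gg0$.
\end{theorem}

The components of $E_0$ are the prime divisors with negative coefficient in $B_0$. If $\Gamma\ge0$ they are all $g_0$-exceptional, and (3) holds by \eqref{eq:exc} below.

\begin{remark}\label{rem:hyp}
None of the three hypotheses can be dropped. Let $Z=X$, $C$ and $P$ be as in Example~\ref{ex:cubic}, so that $P$ is nef and big but not semiample. For $\Gamma=0$, hypotheses (2) and (3) hold, and (1) fails because $(aP-K_Z)\cdot C=C^2=-3$. For $\Gamma=C$, hypotheses (1) and (3) hold and (2) fails. For $\Gamma=-R$, with $R$ a smooth very ample curve such that $R-K_Z$ is nef, there is no LC center, and (1), with $a=0$, and (2) hold.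
\end{remark}

\subsection{The method}

Kawamata's X-method proves freeness by contradiction. One adds to the boundary a multiple of a divisor vanishing along the base locus until the pair acquires an LC center $V$ inside the base locus. A nonvanishing theorem produces a section over $V$, a vanishing theorem lifts it, and the lift cannot vanish along $V$.

For a sub-LC pair this has to be done in stages. We show that the base locus misses the LC centers of dimension $0$, then those of dimension $1$, and so on, and finally that it is empty. At the stage of a center $W$, the base locus already misses the smaller centers $W_0\subset W$. Bigness of $P|_W$ gives $kP|_W\sim A+G$ with $A$ ample and $G\supset W_0$ effective. Adding $\varepsilon G$ to the boundary gains the ample class $\varepsilon A$ that vanishing theorems need. It destroys log canonicity along $W_0$, which is harmless because $W_0$ is disjoint from the base locus.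

The difficulty is that $W$ carries no structure of a pair that we could use: it may be singular, even non-normal. We work instead on the union $T$ of the divisors of discrepancy $-1$ over $W$ on a resolution. This $T$ is a simple normal crossing variety, in general reducible, and $T\to W$ is not birational. The theorems of Ambro and Fujino on such varieties replace Kawamata--Viehweg vanishing.

Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:bpf}. Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:surface} proves Theorem~\ref{thm:bpf} by hand for a smooth curve on a smooth surface. Sections~\ref{sec:data} and~\ref{sec:nonvan} develop the lifting and nonvanishing steps for $T\to W$, and Section~\ref{sec:proof} runs the induction.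

\section{Reduction to the base point free theorem}\label{sec:reduction}

For an integral divisor $G$ on a normal variety $M$ we identify $H^0(M,G)$ with the space of rational functions $u$ such that $\operatorname{div}u+G\ge0$, together with $0$. Let $\gamma:M\to M'$ be a proper birational morphism of normal varieties. Pushing forward the inequality gives
\begin{equation}\label{eq:push}
H^0(M,G)\subset H^0(M',\gamma_*G).
\end{equation}
In particular, if $L$ is Cartier on $M'$ and $E_{\mathrm{ex}}\ge0$ is $\gamma$-exceptional, then
\begin{equation}\label{eq:exc}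
H^0(M,\gamma^*L+E_{\mathrm{ex}})=H^0(M',L).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:bpf}]
Replace $(D,P,N,a)$ by $(k_0D,k_0P,k_0N,a/k_0)$. This changes neither $aD$ nor $aN$. Now $D$, $P$ and $N=f^*D-P$ are Cartier, and $H^0(Z,mP)=H^0(Z,mf^*D)$ for all $m\in\mathbb{N}$. Put $\Gamma=\Delta_Z-aN$.

Let $E$ be a prime divisor over $Z$ and $\operatorname{mult}_EN\ge0$ its coefficient in the pullback of $N$. Then
\begin{equation}\label{eq:discr}
a(E,Z,\Gamma)=a(E,Z,\Delta_Z)+a\operatorname{mult}_EN\ge a(E,Z,\Delta_Z)=a(E,X,\Delta)\ge-1 .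
\end{equation}
Here we use $a\ge0$ and $N\ge0$. So $(Z,\Gamma)$ is sub-LC and its LC centers are among those of $(Z,\Delta_Z)$. Hence hypothesis (2) holds under either logbigness assumption. Hypothesis (1) is \eqref{eq:shift}.

For (3) take any resolution $g_0:M_0\to Z$, put $\varphi=fg_0$ and $K_{M_0}+B_\Delta=\varphi^*(K_X+\Delta)$, so that $B_0=B_\Delta-ag_0^*N$. Let $E$ be a component of $E_0$ that is not $\varphi$-exceptional. Its coefficient in $B_0$ is negative, and its coefficient in $B_\Delta$ is that of $\varphi(E)$ in $\Delta$, which is $\ge0$. So $E\subset\operatorname{Supp}g_0^*N$. Since $g_0^*N$ is integral, $E_0\le c\,g_0^*N+E_{\mathrm{ex}}$ for some $c\in\mathbb{N}$ and some integral $\varphi$-exceptional $E_{\mathrm{ex}}\ge0$. For $m\ge c$ we get $mg_0^*P+E_0\le\varphi^*(mD)+E_{\mathrm{ex}}$, and so, inside the function field,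
\begin{multline*}
H^0(Z,mP)\subset H^0(M_0,mg_0^*P+E_0)\subset H^0(M_0,\varphi^*(mD)+E_{\mathrm{ex}})\\
=H^0(X,mD)=H^0(Z,mf^*D)=H^0(Z,mP).
\end{multline*}
The first two equalities are \eqref{eq:exc}, and the last one is the defining property of the decomposition.
\end{proof}

\begin{remark}
By \eqref{eq:discr}, if $a>0$ then the LC centers of $(Z,\Delta_Z-aN)$ are the images of those $E$ with $a(E,Z,\Delta_Z)=-1$ and $\operatorname{mult}_EN=0$. Nothing is assumed about the other LC centers of $(Z,\Delta_Z)$. Bigness of $D$ need not be assumed: $P$ is big and $N\ge0$, so $f^*D$ and $D$ are big. If $(X,\Delta)$ is KLT, logbigness reduces to bigness of $P$. This follows from bigness of $D$ because $kmP$ and $kmf^*D$ have the same sections, so Theorem~\ref{thm:kawamata} is recovered with $f=\operatorname{id}$.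
\end{remark}

\begin{corollary}\label{cor:fg}
In Theorem~\ref{thm:main}, the ring $\bigoplus_mH^0(X,mk_0D)=\bigoplus_mH^0(Z,mk_0P)$ is finitely generated.
\end{corollary}

\begin{proof}
Put $L=k_0P$ and let $\phi:Z\to\mathbb{P}^s$ be defined by a free system $|lL|$. For each $0\le r<l$ the sum $\bigoplus_{j\ge0}H^0(Z,(jl+r)L)=\bigoplus_{j\ge0}H^0(\mathbb{P}^s,\phi_*\mathcal{O}_Z(rL)(j))$ is a finitely generated module over the homogeneous coordinate ring of $\mathbb{P}^s$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:bpf}. From now on the letter $D$ denotes a prime divisor.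

\section{Tools}\label{sec:tools}

\subsection{Sections}

Line bundles and Cartier divisors are written additively, $\sim_{\mathbb{Q}}$ is equality in $\operatorname{Pic}\otimes\mathbb{Q}$, and $P$ also denotes its restrictions and pullbacks. For an integral divisor $G$ on a smooth variety $M$ let $s_G$ be the canonical rational section of $\mathcal{O}_M(G)$; it is regular where $G\ge0$, and $s_{G}s_{G'}=s_{G+G'}$. If $T\subset M$ is a reduced divisor with no component in $\operatorname{Supp}G$, then $s_G|_T$ is a rational section that is invertible at the generic points of $T$. Since $T$ is reduced, two regular sections of a line bundle on an open subset of $T$ are equal as soon as they agree on a dense open subset. If $T=T'+T''$ and $\mathcal{L}$ is a line bundle on $T$, there is an exact sequence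
\begin{equation}\label{eq:ses}
0\to\mathcal{L}|_{T'}(-T'')\to\mathcal{L}\to\mathcal{L}|_{T''}\to0,
\end{equation}
and the first map followed by restriction to $T'$ is multiplication by $s_{T''}$.

\subsection{Simple normal crossings}

A reduced divisor on a smooth variety is \emph{snc} if its components are smooth and are given, near each point, by distinct members of a system of local coordinates. If $C$ is an irreducible component of an intersection $X_1\cap\dots\cap X_r$ of components of an snc divisor, we say that $X_1,\dots,X_r$ \emph{cut out} $C$.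

\begin{lemma}\label{lem:snc}
Let $Y$ be a smooth variety, not necessarily projective.
\begin{enumerate}
\item[(a)] Let $X_1,\dots,X_r,X$ be components of an snc divisor. If $X_1,\dots,X_r$ cut out $C$ and $C\subset X$, then $X\in\{X_1,\dots,X_r\}$.
\item[(b)] If $\operatorname{Supp}\Gamma$ is snc and all coefficients of $\Gamma$ are $\le1$, then $(Y,\Gamma)$ is sub-LC, and its LC centers are the subvarieties cut out by components of $\Gamma$ of coefficient $1$.
\item[(c)] Let $T=\sum T_i$ be snc and $\mathcal{L}$ a line bundle on $T$. Sections $\sigma_i$ of $\mathcal{L}|_{T_i}$ that agree on all $T_i\cap T_j$ come from a section of $\mathcal{L}$.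
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In local coordinates $C=\{x_1=\dots=x_r=0\}$, and no other coordinate vanishes on $C$.

(b) Let $E$ be a prime divisor over $Y$ with center $C$. Near a general point of $C$ choose coordinates $x_1,\dots,x_n$ with $\Gamma=\sum b_i\{x_i=0\}$, where $b_i=0$ is allowed and the components of $\Gamma$ that occur contain $C$. At the generic point of $E$ write $x_i=u_iz^{m_i}$ with $u_i$ a unit and $z$ an equation of $E$. Then $dx_i/x_i=m_i\,dz/z+du_i/u_i$, so $\bigwedge_i dx_i/x_i$ has at most a simple pole along $E$. This gives $a(E,Y,\Gamma)\ge-1+\sum(1-b_i)m_i\ge-1$. Suppose that $C$ is not cut out by the components of coefficient $1$ that contain it. Either a component with $b_i<1$ contains $C$, or we can choose a further coordinate $x_i$, with $b_i=0$, vanishing on $C$. In both cases $(1-b_i)m_i>0$ and $a(E,Y,\Gamma)>-1$. Conversely, if $r$ components of coefficient $1$ cut out $C$, no other component contains $C$ by (a), and the blow-up of $C$ gives a divisor of discrepancy $(r-1)-r=-1$.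

(c) Write $T=T_1+T''$ and use induction on the number of components together with the exact sequence $0\to\mathcal{O}_T\to\mathcal{O}_{T_1}\oplus\mathcal{O}_{T''}\to\mathcal{O}_{T_1\cap T''}\to0$. The scheme $T_1\cap T''$ is reduced and is the union of the $T_1\cap T_j$.
\end{proof}

By (b), applied on a log resolution, a sub-LC sub-pair has finitely many LC centers. We also use Bertini's theorem in this form: if $\Xi$ is snc on a smooth projective $M$ and $R$ is a general member of a base point free system, then $R$ is smooth (possibly empty or disconnected), has no component in $\Xi$, and $\Xi+R$ is snc.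

\subsection{Principalization}

\begin{theorem}[Hironaka; see {\cite[\S3.3--3.5]{Kollar}}]\label{thm:princ}
Let $M$ be smooth, $I\ne0$ an ideal sheaf and $\Xi$ an snc divisor. There is a projective birational morphism $\mu:M'\to M$, a composition of blow-ups with smooth centers and an isomorphism over the complement of the cosupport of $I$, such that $M'$ is smooth, $I\mathcal{O}_{M'}=\mathcal{O}_{M'}(-Q)$, and $Q+\operatorname{Exc}(\mu)+\mu_*^{-1}\Xi$ has snc support.
\end{theorem}

The support of $Q$ is the preimage of the cosupport of $I$. Several ideals can be treated at once by applying the theorem to their product. Indeed, if $I_1I_2=(v)$ in a local domain, then $v$ is a unit times a product $xy$ with $x\in I_1$, $y\in I_2$, and $I_1y\subset(xy)$ gives $I_1=(x)$.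

An effective Cartier divisor $G$ on the base $W$ of $h:T\to W$ pulls back to $T$, but $h^*G$ need not be the restriction of a divisor on the ambient $M$. Principalization repairs this.

\begin{lemma}\label{lem:pull}
Let $T$ be a reduced divisor on a smooth variety $M$, $h:T\to W$ a morphism to a variety $W$, not necessarily normal, such that every component of $T$ maps onto $W$, and $G$ an effective Cartier divisor on $W$.
\begin{enumerate}
\item[(a)] Let $I\subset\mathcal{O}_M$ be the ideal of the subscheme $h^{-1}(G)\subset T\subset M$. Let $\mu:M'\to M$ be proper birational with $M'$ smooth and $I\mathcal{O}_{M'}=\mathcal{O}_{M'}(-Q)$, let $T'$ be the strict transform of $T$ and $h'=h\mu|_{T'}$. Then $Q$ contains no component of $T'$ and $Q|_{T'}=h'^*G$.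
\item[(b)] Let $W\subset Z$, let $g:M\to Z$ be a morphism with $h=g|_T$, and suppose that the ideal in $\mathcal{O}_Z$ of $G\subset W\subset Z$ generates $\mathcal{O}_M(-Q)$. Then $Q$ contains no component of $T$ and $Q|_T=h^*G$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), the image of $I$ in $\mathcal{O}_T$ is generated by the pullback of a local equation of $G$. Since $T'\to M$ factors through $T$, the same holds for the image of $\mathcal{O}_{M'}(-Q)$ in $\mathcal{O}_{T'}$. In (b), the image in $\mathcal{O}_W$ of the ideal of $G$ in $Z$ is generated by a local equation of $G$, and $T\to Z$ factors through $W$, so the image of $\mathcal{O}_M(-Q)$ in $\mathcal{O}_T$ is generated by the pullback of that equation. In both cases the pullback vanishes on no component, because each component maps onto $W$. So the restricted equation of $Q$ vanishes on no component and generates the ideal of the pullback of $G$.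
\end{proof}

\subsection{Vanishing and torsion-freeness}

The \emph{Kawamata--Viehweg vanishing theorem} says: if $M$ is smooth projective, $L$ is Cartier and $L\sim_{\mathbb{Q}}K_M+\Phi+\alpha$ with $\Phi$ of snc support and coefficients in $[0,1)$ and $\alpha$ nef and big, then $H^i(M,L)=0$ for $i>0$.

For an snc divisor $T\subset M$ put $K_T=(K_M+T)|_T$.

\begin{theorem}[{\cite[Theorem~3.2]{Ambro}}, {\cite[\S5.6]{Fujino}}]\label{thm:AF}
Let $T$ be an snc divisor on a smooth variety $M$ and $\Phi$ a $\mathbb{Q}$-divisor on $M$ without common components with $T$, such that $T+\Phi$ has snc support and $\Phi_T=\Phi|_T$ has coefficients in $[0,1]$. A \emph{stratum} of $(T,\Phi_T)$ is a subvariety of $T$ cut out by components of $T$ and components of $\Phi$ of coefficient $1$. Let $h:T\to W$ be a proper morphism and $L$ a Cartier divisor on $T$.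
\begin{enumerate}
\item[(i)] If $L-(K_T+\Phi_T)$ is $h$-semiample, then every associated point of $R^jh_*\mathcal{O}_T(L)$ is the generic point of the image of a stratum of $(T,\Phi_T)$.
\item[(ii)] If $W$ is projective and $L-(K_T+\Phi_T)\sim_{\mathbb{Q}}h^*A$ with $A$ ample, then $H^i(W,R^jh_*\mathcal{O}_T(L))=0$ for $i>0$.
\end{enumerate}
\end{theorem}

Components of $\Phi$ that do not meet $T$ play no role and may be deleted. We apply (i) only when $L-(K_T+\Phi_T)$ is pulled back from $W$, and such a class is $h$-semiample. Since $h^*A$ is not big on $T$, the group $H^1(T,L)$ need not vanish. The two parts of the theorem still allow us to lift sections, as follows.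

\begin{lemma}\label{lem:ext}
Let $h:Y\to W$ be a proper morphism to a projective variety, $0\to\mathcal{K}\to\mathcal{L}\to\mathcal{L}''\to0$ an exact sequence of coherent sheaves on $Y$, and $V\subset W$ a closed subset containing the support of $h_*\mathcal{L}''$. If no associated point of $R^1h_*\mathcal{K}$ lies in $V$ and $H^1(W,h_*\mathcal{K})=0$, then $H^0(Y,\mathcal{L})\to H^0(Y,\mathcal{L}'')$ is surjective.
\end{lemma}

\begin{proof}
The image of the connecting map $h_*\mathcal{L}''\to R^1h_*\mathcal{K}$ is a subsheaf supported in $V$. If it were nonzero, the generic point of a component of its support would be an associated point of $R^1h_*\mathcal{K}$ in $V$. So $0\to h_*\mathcal{K}\to h_*\mathcal{L}\to h_*\mathcal{L}''\to0$ is exact, and we take cohomology on $W$.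
\end{proof}

\subsection{Rounding}

To apply a vanishing theorem with a boundary $B$ whose coefficients are arbitrary, we move an integral part of $B$ into the line bundle. For $b\in\mathbb{Q}$ put
\[
\psi(b)=\lceil-b\rceil\ \text{ if }b\ne1,\qquad\psi(1)=0,
\]
and $\Psi(B)=\sum\psi(b_D)D$ for $B=\sum b_DD$. Thus $\psi=0$ on $[0,1]$, $\psi=1$ on $[-1,0)$ and $\psi=-1$ on $(1,2)$. The function $\psi$ is nonincreasing, $\psi(b)\ge0$ if and only if $b\le1$, and $\psi(b)\le-1$ if and only if $b>1$. Moreover $b+\psi(b)$ is the fractional part of $b$ if $b\ne1$, and it is $1$ if $b=1$. So $B+\Psi(B)$ has coefficients in $[0,1]$, equal to $1$ exactly where $b_D=1$. A section of $mP+\Psi(B)$ is a section of $mP$ that may have poles where $b_D<0$ and must vanish where $b_D>1$.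

\subsection{Nef and big divisors}

\begin{lemma}[Kodaira's lemma]\label{lem:kodaira}
Let $W$ be a projective variety, not necessarily normal, $P$ a nef and big Cartier divisor on $W$ and $W_0\subsetneq W$ a closed subset.
\begin{enumerate}
\item[(a)] There are an integer $k>0$, an ample $A$ and an effective Cartier divisor $G$ with $kP\sim A+G$ and $\operatorname{Supp}G\supset W_0$.
\item[(b)] If $\mathcal{F}\ne0$ is a torsion free coherent sheaf on $W$, then $H^0(W,\mathcal{F}(mP))\ne0$ for all $m\gg0$.
\end{enumerate}
\end{lemma}

\begin{proof}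
(a) If $d=\dim W=0$, take $k=1$, $A=P$, $G=0$. Otherwise take $A$ very ample such that some $G_2\in|A|$ contains $W_0$, and let $G'\in|2A|$. Since $P$ is nef, $h^0(W,kP)=P^dk^d/d!+O(k^{d-1})$ with $P^d>0$, while $h^0(G',kP)=O(k^{d-1})$. So $kP-2A\sim G_1\ge0$ for some $k$. Put $G=G_1+G_2$.

(b) Write $m=jk+r$ with $0\le r<k$. For $j\gg0$ the sheaf $\mathcal{F}(rP+jA)$ is globally generated, so it has a nonzero section. Multiplication by the $j$-th power of the section defining $G$ is injective because $\mathcal{F}$ is torsion free.
\end{proof}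

Let $P$ be nef and big on $Z$ and fix an integer $p\ge2$. Taking $p$-th powers of sections shows that the closed sets $\operatorname{Bs}|p^jP|$ decrease with $j$, so they stabilize. Let $\mathfrak{B}$ be their intersection. By Lemma~\ref{lem:kodaira}(b) we can fix $l=p^{j_0}$ such that
\begin{equation}\label{eq:B}
|lP|\ne\emptyset\quad\text{and}\quad\operatorname{Bs}|p^jP|=\mathfrak{B}\ \text{ for all }j\ge j_0 .
\end{equation}
To prove that $|mP|$ is free for all $m\gg0$ it suffices to show that $\mathfrak{B}=\emptyset$ for every $p$. Then $|2^jP|$ and $|3^{j'}P|$ are free for some $j,j'$, and every large $m$ is a nonnegative integral combination of the coprime numbers $2^j$ and $3^{j'}$. The point of \eqref{eq:B} is that the base locus used to build the boundary, that of $|lP|$, is also the base locus of $|mP|$ for arbitrarily large $m$.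

\section{A curve on a surface}\label{sec:surface}

Let $Z$ be a smooth surface and $\Gamma=C$ a smooth irreducible curve. The only LC center is $C$, logbigness means $P^2>0$ and $P\cdot C>0$, and hypothesis (3) is automatic. We show that $\mathfrak{B}=\emptyset$ in two steps. This section is not used later.

\subsection*{Step 1: the base locus misses $C$} For $m>a$ we have $mP-C\sim_{\mathbb{Q}}K_Z+(m-a)P+H$ with $(m-a)P+H$ nef and big. So $H^1(Z,mP-C)=0$ and $H^0(Z,mP)\to H^0(C,mP)$ is onto. Since $P\cdot C>0$, the system $|mP|_C|$ is free once $mP\cdot C$ is at least twice the genus of $C$. Hence $\mathfrak{B}\cap C=\emptyset$. This is the step that fails in Example~\ref{ex:cubic}: the restriction map is onto, but $H^0(C,mP)=0$.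

\subsection*{Step 2: the base locus is empty} Suppose $\mathfrak{B}\ne\emptyset$. Write $kP\sim A+G$ with $\operatorname{Supp}G\supset C$. Let $g:M\to Z$ be a resolution on which the base ideal of $|lP|$ becomes $\mathcal{O}_M(-F)$ and $F+g^*G+\operatorname{Exc}(g)$ has snc support. Write $K_M+B_M=g^*(K_Z+C)$, and let $b^0_D,\gamma_D,\phi_D$ be the coefficients of $D$ in $B_M$, $g^*G$, $F$. All $b_D^0$ are $\le1$, and $b_D^0=1$ only if $g(D)$ is an LC center, that is, only for the strict transform $\widetilde C$ of $C$. The divisor $E_M=\lceil-B_M^{<1}\rceil$ is effective and exceptional.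

Fix a rational $\varepsilon>0$ with $b_D^0+\varepsilon\gamma_D<1$ for all $D\ne\widetilde C$. We have $\operatorname{Supp}F=g^{-1}(\mathfrak{B})$, so $F\ne0$, and $\widetilde C$ is disjoint from $F$ by Step~1. Let $c>0$ be the minimum of $(1-b_D^0-\varepsilon\gamma_D)/\phi_D$ over the components of $F$. The divisor $F$ is not the pullback of a class on $Z$, but $F+R\sim g^*lP$ for every member $R$ of the free system $g^*|lP|-F$. So we take an integer $q>c$ and general members $R_1,\dots,R_q$, and put
\[
B=B_M+\varepsilon g^*G+cF+\tfrac cq\textstyle\sum_jR_j,\qquad K_M+B\sim_{\mathbb{Q}}g^*(K_Z+C+\varepsilon G+clP).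
\]
The curve $\widetilde C$ has coefficient $>1$ in $B$, and all other coefficients are $\le1$. The sum $Y$ of the components of coefficient $1$ is nonzero, lies in $\operatorname{Supp}F$ and is disjoint from $\widetilde C$. Let $\Psi=\Psi(B)$, $L=mg^*P+\Psi$ and $\Phi=B+\Psi-Y$, which has coefficients in $[0,1)$ and no component in $Y$. Then
\[
L-Y\sim_{\mathbb{Q}}K_M+\Phi+g^*\alpha_m,\qquad\alpha_m=(m-a-\varepsilon k-cl)P+H+\varepsilon A,
\]
and $\alpha_m$ is ample for $m\gg0$.

\emph{Lifting.} Since $g^*\alpha_m$ is nef and big, $H^1(M,L-Y)=0$, so $H^0(M,L)\to H^0(Y,L)$ is onto.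

\emph{Nonvanishing.} Let $Y_0$ be a connected component of $Y$. Near $Y_0$ the divisor $\Psi$ is effective, and it has no component in $Y_0$. If $g$ contracts $Y_0$ to a point, then $g^*P|_{Y_0}$ is trivial and $s_\Psi|_{Y_0}$ is a nonzero section of $L|_{Y_0}$. Otherwise, Riemann--Roch and adjunction give
\[
\chi(Y_0,L)=L\cdot Y_0-\tfrac12(K_M+Y)\cdot Y_0=\tfrac12(mg^*P+\Psi)\cdot Y_0+\tfrac12(\Phi+g^*\alpha_m)\cdot Y_0>0 .
\]
In both cases $H^0(Y,L)\ne0$.

\emph{Contradiction.} Take $m=p^j\gg0$ and $\sigma\in H^0(M,L)$ with $\sigma|_Y\ne0$. We have $\Psi\le E_M$: on $\widetilde C$ the coefficients are $\le-1$ and $0$, and elsewhere this follows from $b_D\ge b^0_D$ and the monotonicity of $\psi$. So $\sigma/s_\Psi$ is a rational section of $mg^*P$ with poles bounded by $E_M$, and \eqref{eq:exc} gives $\sigma=s_\Psi\,g^*\eta$ with $\eta\in H^0(Z,mP)$. By \eqref{eq:B}, $\eta$ vanishes on $\mathfrak{B}\supset g(Y)$. As $s_\Psi$ is regular near $Y$, we get $\sigma|_Y=0$, a contradiction.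

\subsection*{What changes in general} The argument never needed $Y$ to be irreducible, and it tolerated coefficients $>1$ away from $g^{-1}(\mathfrak{B})$. Both features persist. Three things become harder. First, on a center $W$ of dimension $\ge2$ a nef and big divisor need not be ample, so Step~1 must itself be proved by the method of Step~2, with $Z$ replaced by $W$ and $M$ by an snc variety $T$ over $W$. This $T$ can be reducible: if $\Gamma=C_1+C_2$ has a node at $x$, then blowing up $x$ and then the point of the exceptional curve on $C_1$ gives two meeting curves of discrepancy $-1$ over $x$. A perturbation pulled back from $W$ contains no component of $T$, so it cannot single one out. Second, lifting from $Y$ to $T$ needs Theorem~\ref{thm:AF}. Third, nonvanishing needs an induction on the dimension.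

\section{Simple normal crossing data}\label{sec:data}

\subsection{Definitions}

The following notion records what replaces a pair structure on $W$ with log canonical class $\kappa$.

\begin{definition}\label{def:datum}
A \emph{datum} $\mathcal{D}=(M,T,B,h:T\to W,\kappa)$ consists of a smooth projective variety $M$, a reduced divisor $T=\sum T_i\ne0$, a $\mathbb{Q}$-divisor $B$ without common components with $T$ such that $T+B$ has snc support, a surjective morphism $h$ onto a projective variety $W$, not necessarily normal, and a class $\kappa\in\operatorname{Pic}(W)\otimes\mathbb{Q}$ with $(K_M+T+B)|_T\sim_{\mathbb{Q}}h^*\kappa$.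
\end{definition}

For a prime divisor $D\not\subset T$ let $b_D$ be its coefficient in $B$, possibly $0$, and call $D$ \emph{relevant} if $D\cap T\ne\emptyset$. Put $M^\circ=M\setminus\bigcup_{b_D>1}D$. By Lemma~\ref{lem:snc}(b), $(M^\circ,T+B)$ is sub-LC. A \emph{stratum} of $\mathcal{D}$ is a subvariety of $T$ cut out by components of $T+B$ of coefficient $1$. If a stratum lies in $T_i$, then $T_i$ is one of the components that cut it out, by Lemma~\ref{lem:snc}(a). The $T_i$ and the components of $T_i\cap T_j$ are strata. The datum is
\begin{itemize}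
\item \emph{dominant} if all $T_i$ and all components of $T_i\cap T_j$, $i\ne j$, map onto $W$;
\item \emph{pure} if $T\subset M^\circ$, that is, no relevant $D$ has $b_D>1$, and all strata map onto $W$.
\end{itemize}
A pure datum is dominant. Purity plays the role of the KLT condition on $W$: no stratum has a smaller image.

Let $\Psi=\Psi(B)$ and let $P$ be Cartier on $W$. We write $H^0(T,mP+\Psi)$ for the sections of $h^*mP+\Psi|_T$. The definition is made so that
\begin{equation}\label{eq:adjoint}
h^*mP+\Psi|_T\sim_{\mathbb{Q}}K_T+(B+\Psi)|_T+h^*(mP-\kappa),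
\end{equation}
where the strata of $(T,(B+\Psi)|_T)$ are the strata of $\mathcal{D}$. So Theorem~\ref{thm:AF} applies to $mP+\Psi$.

\subsection{Change of model}

Put $\Delta_i=(T-T_i+B)|_{T_i}$. It has snc support on the smooth variety $T_i$, and $(K_M+T+B)|_{T_i}=K_{T_i}+\Delta_i$ by adjunction. Let $\mu:M'\to M$ be projective birational with $M'$ smooth, let $T'$ be the strict transform of $T$, and let $B'$ and $Q$ be $\mathbb{Q}$-divisors without components in $T'$ such that $T'+B'$ has snc support and
\[
K_{M'}+T'+B'=\mu^*(K_M+T+B)+Q .
\]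
Let $\mu_i:T_i'\to T_i$ be the induced birational morphism and $\Delta_i'=(T'-T_i'+B')|_{T_i'}$. Then
\begin{equation}\label{eq:residue}
K_{T_i'}+\Delta_i'=\mu_i^*(K_{T_i}+\Delta_i)+Q|_{T_i'}\quad\text{as divisors, with }\mu_{i*}K_{T_i'}=K_{T_i}.
\end{equation}
To see this, choose a rational top form $\omega$ on $M$ with a simple pole along $T_i$ and take $K_M=\operatorname{div}\omega$, $K_{M'}=\operatorname{div}\mu^*\omega$. Then $(K_M+T_i)|_{T_i}$ is the divisor of the residue of $\omega$, $(K_{M'}+T_i')|_{T_i'}$ is the divisor of the residue of $\mu^*\omega$, and the second residue is the pullback of the first. Restricting the displayed equality to $T_i'$ gives \eqref{eq:residue}.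

If $Q=0$, then $\mathcal{D}'=(M',T',B',h\mu|_{T'},\kappa)$ is a datum, the \emph{crepant pullback} of $\mathcal{D}$. When $\mu$ comes from Theorem~\ref{thm:princ} with $\Xi\supset\operatorname{Supp}(T+B)$, the divisor $T'+B'$ is supported on $\operatorname{Exc}(\mu)+\mu_*^{-1}\Xi$, so the crepant pullback exists.

\begin{lemma}\label{lem:crepant}
Let $\mathcal{D}'$ be the crepant pullback of $\mathcal{D}$ by $\mu$.
\begin{enumerate}
\item[(a)] $\mu^{-1}(M^\circ)\subset M'^\circ$.
\item[(b)] If a stratum $C'$ of $\mathcal{D}'$ meets $\mu^{-1}(M^\circ)$, then $\mu(C')$ is a stratum of $\mathcal{D}$.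
\item[(c)] Every stratum of $\mathcal{D}$ that meets $M^\circ$ is the image of a stratum of $\mathcal{D}'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $(M^\circ,T+B)$ is sub-LC and the coefficient in $B'$ is minus the discrepancy. For (b) and (c), note first that $\mu(T_i')=T_i$. A stratum $C\subsetneq T_i$ is cut out by $T_i$ and other components of coefficient $1$, so it is cut out in $T_i$ by components of $\Delta_i$ of coefficient $1$, and conversely. By Lemma~\ref{lem:snc}(b), the LC centers of $(T_i\cap M^\circ,\Delta_i)$ are therefore the nonempty sets $C\cap M^\circ$ with $C\subsetneq T_i$ a stratum. By (a) the same description holds for $(T_i'\cap\mu^{-1}(M^\circ),\Delta_i')$. By \eqref{eq:residue} the second sub-pair is crepant over the first, so the LC centers of the first are the images of those of the second. Taking closures gives (b) and (c).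
\end{proof}

Sections built on a higher model, or for a larger boundary, must be brought back to $T$. On an irreducible $T$ this is \eqref{eq:push} and the monotonicity of $\psi$. On a reducible $T$ the sections on the components must also glue, and this is where dominance is used.

\begin{lemma}[Comparison]\label{lem:compare}
Let $\mathcal{D}$ be a dominant datum, $\Lambda\subsetneq W$ a closed subset and $U=T\setminus h^{-1}(\Lambda)$. Let $\mu,T',B',Q$ be as above and $h'=h\mu|_{T'}$. Assume that $\mu$ is an isomorphism over a neighborhood of $U$, that $Q\ge0$ and that $\operatorname{Supp}Q\cap T'\subset h'^{-1}(\Lambda)$. Then $T'\setminus h'^{-1}(\Lambda)=U$, $\Psi(B')|_U=\Psi(B)|_U$, and restriction to $U$ induces an injection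
\[
H^0(T',mP+\Psi(B'))\hookrightarrow H^0(T,mP+\Psi(B))
\]
for every Cartier divisor $P$ on $W$ and every $m$.
\end{lemma}

\begin{proof}
Over a neighborhood of $U$ we identify $M'$ with $M$ and $T'$ with $T$, so $T'\setminus h'^{-1}(\Lambda)=U$. As $Q$ does not meet $U$, we have $B'=B$ near $U$. So $s'\in H^0(T',mP+\Psi(B'))$ restricts to a section $\sigma$ of $mP+\Psi(B)$ on $U$. By dominance, $U$ is dense in each $T_i$, in each $T_i'$ and in each component of $T_i\cap T_j$. In particular $s'\mapsto\sigma$ is injective. We show that $\sigma$ extends to $T$.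

Let $y\subset T_i$ be a prime divisor contained in $h^{-1}(\Lambda)$. Since $T_i$ is normal, $\mu_i$ is an isomorphism over the generic point of $y$; let $y'\subset T_i'$ be the strict transform. For $j\ne i$ we have $y\not\subset T_j$, since otherwise $y$ would be a component of $T_i\cap T_j$ not mapping onto $W$. Hence $y'\not\subset T_j'$. Let $\beta$ be the coefficient of $y$ in $B|_{T_i}$ and $\delta\ge0$ that of $y'$ in $Q|_{T_i'}$. By \eqref{eq:residue} the coefficient of $y'$ in $B'|_{T_i'}$ is $\beta+\delta$. By Lemma~\ref{lem:snc}(a), $y$ lies in at most one component of $B$, and it appears with multiplicity one in the restriction of that component; the same holds for $y'$ and $B'$. As $\psi(0)=0$, the coefficient of $y$ in $\Psi(B)|_{T_i}$ is $\psi(\beta)$ and that of $y'$ in $\Psi(B')|_{T_i'}$ is $\psi(\beta+\delta)\le\psi(\beta)$. The rational section $\sigma/s_{\Psi(B)}=s'/s_{\Psi(B')}$ of $mP$ has order $\ge-\psi(\beta+\delta)\ge-\psi(\beta)$ along $y$. So $\sigma|_{T_i}$ is regular at the generic point of $y$.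

Thus $\sigma|_{T_i}$ is regular in codimension one and extends to the smooth variety $T_i$. The extensions agree on the dense subset $U\cap T_i\cap T_j$ of $T_i\cap T_j$, so they glue by Lemma~\ref{lem:snc}(c).
\end{proof}

\subsection{Passing to a smaller center}

In Section~\ref{sec:surface} we restricted from $M$ to the curve $Y$ of coefficient one. The analog here is restriction from $T$ to $T\cap D$ with $b_D=1$. This locus has codimension two in $M$, so it is not the $T$ of a datum. Blowing it up turns it into a divisor $T_1$, and the total transform of $T$ has the same regular functions as $T$. To apply Lemma~\ref{lem:ext} we must remove in this way all strata over a subvariety $V\subset W$. Condition (2) below makes these strata visible: each lies on a divisor that meets $T$ only over $V$.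

\begin{lemma}[Lifting]\label{lem:lift}
Let $\mathcal{D}$ be a datum, $P$ a nef Cartier divisor on $W$ and $t\in\mathbb{Q}$ with $tP-\kappa$ ample. Let $V\subsetneq W$ be a subvariety such that:
\begin{enumerate}
\item[(1)] $h^{-1}(V)\subset M^\circ$;
\item[(2)] there is a reduced divisor $Q_V$ without components in $T$ such that $\operatorname{Supp}(T+B)\cup Q_V$ is snc and $T\cap Q_V=h^{-1}(V)$ as sets;
\item[(3)] some stratum of $\mathcal{D}$ lies in $h^{-1}(V)$, and every such stratum maps onto $V$.
\end{enumerate}
Then there are a pure datum $\mathcal{D}_1=(M_1,T_1,B_1,h_1:T_1\to V,\kappa|_V)$, a morphism $\nu:T_1\to T$ with $h\nu=h_1$ and an isomorphism $\nu^*\mathcal{O}_T(\Psi)\cong\mathcal{O}_{T_1}(\Psi_1)$, where $\Psi_1=\Psi(B_1)$, such that $\nu^*:H^0(T,mP+\Psi)\to H^0(T_1,mP+\Psi_1)$ is surjective for all integers $m\ge t$.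
\end{lemma}

\begin{proof}
Let $J$ be the set of relevant components $D$ of $Q_V$ with $b_D=1$. We use the following observation twice.
\begin{equation}\label{eq:J}
\text{If a stratum $C$ of $\mathcal{D}$ lies in $h^{-1}(V)$, then a component cutting out $C$ belongs to $J$.}
\end{equation}
Indeed, $C$ lies in a component $X$ of $Q_V$. By Lemma~\ref{lem:snc}(a), $X$ is one of the components cutting out $C$. It is not a component of $T$, so $b_X=1$, and it meets $T$. In particular $J\ne\emptyset$ by (3).

\emph{The blow-ups.} Go through the pairs $(T_i,D_j)$ with $D_j\in J$ in some order, and for each pair blow up the intersection of the current strict transforms if it is not empty. At each stage the strict transforms of the components of $T$, $B$, $Q_V$ and the exceptional divisors form an snc divisor, and the center is the intersection $\{x_1=x_2=0\}$ of two of its components. In the chart $x_2=x_1y$ the exceptional divisor is $\{x_1=0\}$, the strict transform of $\{x_2=0\}$ is $\{y=0\}$, and that of $\{x_1=0\}$ is empty; the other chart is symmetric. So the snc property is preserved,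 and the two strict transforms become disjoint and stay disjoint. Let $\mu:M_1\to M$ be the composite, $T^\sharp,B^\sharp,D^\sharp$ the strict transforms and $T_1$ the reduced exceptional divisor of $\mu$. At least one blow-up takes place, so $T_1\ne0$.

By Lemma~\ref{lem:snc}(a), each component of a center lies in exactly two of the current components, one from $T$ and one from $J$. This has three consequences. First, both components have coefficient $1$ and the center has codimension $2$, so the exceptional divisor has coefficient $1+1-1=1$ in the crepant boundary: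
\begin{equation}\label{eq:blow}
K_{M_1}+T^\sharp+T_1+B^\sharp=\mu^*(K_M+T+B).
\end{equation}
Second, $\mu^*D=D^\sharp$ for components $D\notin J$ of $B$. Since $\psi(1)=0$, this gives $\Psi(B^\sharp)=\mu^*\Psi$. Third, let $Y_i$ be the strict transform of $T$ plus all exceptional divisors after $i$ steps, and let $\pi$ be the next blow-up. Each component of the center lies in exactly one component of $Y_i$, so $Y_{i+1}=\pi^*Y_i$. Push forward $0\to\mathcal{O}(-\pi^*Y_i)\to\mathcal{O}\to\mathcal{O}_{Y_{i+1}}\to0$. Since $\pi_*\mathcal{O}=\mathcal{O}$ and $R^1\pi_*\mathcal{O}=0$, the projection formula gives $\pi_*\mathcal{O}_{Y_{i+1}}=\mathcal{O}_{Y_i}$. Hence $Y:=T^\sharp+T_1=\mu^*T$ satisfies $\mu_*\mathcal{O}_Y=\mathcal{O}_T$.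

\emph{The datum.} Put $B_1=T^\sharp+B^\sharp$, $\nu=\mu|_{T_1}$ and $h_1=h\nu$. We have $\nu(T_1)\subset T\cap\bigcup_JD_j\subset h^{-1}(V)$, so $h_1$ maps the reduced scheme $T_1$ to $V$. Further $\Psi_1=\Psi(B^\sharp)=\mu^*\Psi$, and \eqref{eq:blow} gives $(K_{M_1}+T_1+B_1)|_{T_1}\sim_{\mathbb{Q}}h_1^*(\kappa|_V)$. By (1), $T_1\subset\mu^{-1}(M^\circ)$, and no component of $B_1$ of coefficient $>1$ meets this open set. Let $C'\subset T_1$ be cut out by components of $T_1+B_1$ of coefficient $1$. By Lemma~\ref{lem:snc}(b) it is an LC center of $(\mu^{-1}(M^\circ),T_1+B_1)$. By \eqref{eq:blow}, $\mu(C')$ is an LC center of $(M^\circ,T+B)$, and it is closed in $M$ and contained in $h^{-1}(V)\subset T$. So $\mu(C')$ is a stratum of $\mathcal{D}$, and it maps onto $V$ by (3). Thus $h_1$ is surjective and $\mathcal{D}_1$ is a pure datum.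

\emph{Surjectivity.} Let $\mathcal{L}=(h\mu)^*mP+\mu^*\Psi$ on $Y$ and $\mathcal{K}=\mathcal{L}|_{T^\sharp}(-T_1)$. We apply Lemma~\ref{lem:ext} to the sequence $0\to\mathcal{K}\to\mathcal{L}\to\mathcal{L}|_{T_1}\to0$ of \eqref{eq:ses} and to $h\mu:Y\to W$. By \eqref{eq:blow},
\[
\mathcal{K}\sim_{\mathbb{Q}}K_{T^\sharp}+\bigl(B^\sharp+\Psi(B^\sharp)\bigr)|_{T^\sharp}+(h\mu)^*(mP-\kappa),
\]
with boundary coefficients in $[0,1]$, equal to $1$ only where $b_D=1$. Let $C'$ be a stratum of this pair. The strict transforms of the members of $J$ do not meet $T^\sharp$, so $C'$ is cut out by components of $T^\sharp$ and by divisors $D^\sharp$ with $b_D=1$, $D\notin J$. By Lemma~\ref{lem:snc}(a), $C'\not\subset T_1$. Since $\mu$ is an isomorphism outside $T_1$, the image $\mu(C')$ is a stratum of $\mathcal{D}$ cut out by the corresponding $T_i$ and $D\notin J$. By \eqref{eq:J} it does not lie in $h^{-1}(V)$. By Theorem~\ref{thm:AF}(i), no associated point of $R^1(h\mu)_*\mathcal{K}$ lies in $V$. For $m\ge t$ the class $mP-\kappa=(m-t)P+(tP-\kappa)$ is ample, so $H^1(W,(h\mu)_*\mathcal{K})=0$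 by Theorem~\ref{thm:AF}(ii). Hence $H^0(Y,\mathcal{L})\to H^0(T_1,\mathcal{L})$ is onto. Finally $H^0(Y,\mathcal{L})=H^0(T,mP+\Psi)$ because $\mu_*\mathcal{O}_Y=\mathcal{O}_T$ and $\mathcal{L}$ is pulled back from $T$.
\end{proof}

Condition (2) can be arranged by a blow-up over $V$, and the comparison lemma brings the sections back. The result is the form of the lifting step that we use.

\begin{proposition}[Descent]\label{prop:descent}
Let $\mathcal{D}$ be a dominant datum, $P$ a nef Cartier divisor on $W$ and $t\in\mathbb{Q}$ with $tP-\kappa$ ample. Let $V\subsetneq W$ be a subvariety satisfying conditions {\rm(1)} and {\rm(3)} of Lemma~\ref{lem:lift}. Then there is a pure datum $\mathcal{D}_1=(M_1,T_1,B_1,h_1:T_1\to V,\kappa|_V)$ with the following property. For every integer $m\ge t$ with $H^0(T_1,mP+\Psi(B_1))\ne0$ there is a nonzero $\sigma\in H^0(T,mP+\Psi)$ such that, if $\sigma=s_\Psi\,h^*\eta$ as rational sections on $T$ for some $\eta\in H^0(W,mP)$, then $\eta|_V\ne0$.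
\end{proposition}

\begin{proof}
Apply Theorem~\ref{thm:princ} to the ideal in $\mathcal{O}_M$ of the reduced subscheme $h^{-1}(V)\subset T\subset M$ and to $\Xi=\operatorname{Supp}(T+B)$. We get $\mu:M'\to M$, an isomorphism over $M\setminus h^{-1}(V)$, and a divisor $Q$ with support $\mu^{-1}(h^{-1}(V))$. Let $\mathcal{D}'=(M',T',B',h',\kappa)$ be the crepant pullback and $\Psi'=\Psi(B')$. We check the conditions of Lemma~\ref{lem:lift} for $\mathcal{D}'$ and $V$. Condition (1) holds because $h'^{-1}(V)\subset\mu^{-1}(M^\circ)\subset M'^\circ$. For (2) take $Q_V=Q_{\mathrm{red}}$; then $T'\cap Q_V=h'^{-1}(V)$, and $Q_V$ contains no $T_i'$ because $T_i'$ maps onto $W$. For (3), a stratum of $\mathcal{D}'$ in $h'^{-1}(V)$ maps onto a stratum of $\mathcal{D}$ in $h^{-1}(V)$ by Lemma~\ref{lem:crepant}(b), hence onto $V$. A stratum of $\mathcal{D}$ in $h^{-1}(V)$ is the image of a stratum of $\mathcal{D}'$ by Lemma~\ref{lem:crepant}(c), and the latter lies in $h'^{-1}(V)$.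

Let $\mathcal{D}_1$ and $\nu:T_1\to T'$ be given by Lemma~\ref{lem:lift}. Let $m\ge t$ and $0\ne s\in H^0(T_1,mP+\Psi(B_1))$. Then $s=\nu^*s'$ with $s'\in H^0(T',mP+\Psi')$. Lemma~\ref{lem:compare}, with $\Lambda=V$ and $Q=0$, gives a nonzero $\sigma\in H^0(T,mP+\Psi)$ that agrees with $s'$ on the dense open set $U=T\setminus h^{-1}(V)=T'\setminus h'^{-1}(V)$. Suppose $\sigma=s_\Psi h^*\eta$. Then $s'=s_{\Psi'}h'^*\eta$ as rational sections on $T'$. On $T'\cap M'^\circ$, which contains $h'^{-1}(V)$, the divisor $\Psi'$ is effective, so both sides are regular there and are equal as regular sections. If $\eta|_V=0$, then $s'$ vanishes at all points of $h'^{-1}(V)\supset\nu(T_1)$, and $s=\nu^*s'=0$ because $T_1$ is reduced. So $\eta|_V\ne0$.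
\end{proof}

\section{Nonvanishing}\label{sec:nonvan}

\begin{proposition}\label{prop:nonvan}
Let $\mathcal{D}$ be a pure datum and $P$ a nef Cartier divisor on $W$ such that $tP-\kappa$ is ample for some $t\in\mathbb{Q}$. Then $H^0(T,mP+\Psi)\ne0$ for all $m\gg0$.
\end{proposition}

Here $P$ is not assumed big, since a center $V$ created inside the base locus is not an LC center of the original pair. If $P$ is numerically trivial, vanishing turns $h^0$ into an Euler characteristic that does not depend on $m$. Otherwise $P$ has enough positivity to create a singular divisor on $W$, hence a smaller center.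

\begin{proof}
We use induction on $w=\dim W$.

\emph{Case $P\equiv0$}, which includes $w=0$. Ampleness is a numerical property, so $mP-\kappa$ is ample for every $m\in\mathbb{Z}$. Let $\mathcal{F}=h_*\mathcal{O}_T(\Psi)$. By \eqref{eq:adjoint} and Theorem~\ref{thm:AF}(ii), $h^0(T,mP+\Psi)=\chi(W,\mathcal{F}(mP))$. By the Riemann--Roch theorem for singular varieties there are classes $\tau_i(\mathcal{F})$ of $i$-cycles with rational coefficients such that
\[
\chi(W,\mathcal{F}(mP))=\sum_{i\ge0}\frac{m^i}{i!}\deg\bigl(c_1(P)^i\cap\tau_i(\mathcal{F})\bigr).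
\]
For $i\ge1$ the term is the degree of $P$ on the $1$-cycle $c_1(P)^{i-1}\cap\tau_i(\mathcal{F})$, which is $0$. So $h^0(T,mP+\Psi)=h^0(T,\Psi)$. Since $T\subset M^\circ$, the divisor $\Psi$ is effective near $T$, and $s_\Psi|_T$ is a nonzero section.

\emph{Case $P\not\equiv0$.} Then $w\ge1$. Let $\alpha=tP-\kappa$.

\emph{Step 1: a singular divisor on $W$.} We claim $P\cdot\alpha^{w-1}>0$. Choose a curve $C_0$ with $P\cdot C_0>0$ and $n$ such that $n\alpha$ is Cartier and $\mathcal{I}_{C_0}(n\alpha)$ is globally generated. The base locus of $|\mathcal{I}_{C_0}(n\alpha)|$ is $C_0$, so a general member contains no given subvariety of dimension $\ge2$. Hence $w-1$ general members intersect in an effective $1$-cycle containing $C_0$, and $P\cdot(n\alpha)^{w-1}\ge P\cdot C_0>0$ because $P$ is nef. All numbers $P^i\cdot\alpha^{w-i}$ are $\ge0$, so $(rP+\alpha)^w\ge wr\,P\cdot\alpha^{w-1}>(w+1)^w$ for some integer $r>0$.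

Fix a component $T_i$; it maps onto $W$. Choose $x\in W$ such that $W$ is smooth at $x$, $T_i\to W$ is smooth over a neighborhood of $x$, and the fiber of $\operatorname{Supp}\Delta_i\to W$ over $x$ has dimension $<\dim T_i-w$. A general $x$ has these properties, by generic smoothness and the theorem on fiber dimension. Then every component of the fiber of $T_i$ over $x$ is smooth of codimension $w$ and is not contained in $\operatorname{Supp}\Delta_i$. For divisible $k$,
\[
h^0(W,k(rP+\alpha))=\frac{k^w}{w!}(rP+\alpha)^w+O(k^{w-1}),
\]
while multiplicity $\ge k(w+1)$ at $x$ imposes at most $\binom{k(w+1)-1+w}{w}=\frac{k^w}{w!}(w+1)^w+O(k^{w-1})$ conditions. So for some $k$ there is $\Theta_k\in|k(rP+\alpha)|$ with $\operatorname{mult}_x\Theta_k\ge k(w+1)$. Put $\Theta=\frac1k\Theta_k$.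

\emph{Step 2: a family of data.} Apply Theorem~\ref{thm:princ} to the ideal in $\mathcal{O}_M$ of the subscheme $h^{-1}(\Theta_k)\subset T\subset M$ and to $\Xi=\operatorname{Supp}(T+B)$. We get $\mu:M'\to M$, an isomorphism over $M\setminus h^{-1}(\Theta_k)$, a divisor $Q_k$, and the crepant pullback $\mathcal{D}'_0=(M',T',B^0,h',\kappa)$. By Lemma~\ref{lem:pull}(a), $Q_k|_{T'}=h'^*\Theta_k$. For rational $\lambda\in[0,1)$ we obtain a datum
\[
\mathcal{D}'_\lambda=\bigl(M',T',B^0+\tfrac\lambda kQ_k,h',\kappa+\lambda\Theta\bigr),\qquad(t+r)P-(\kappa+\lambda\Theta)\sim_{\mathbb{Q}}(1-\lambda)(rP+\alpha)\ \text{ ample}.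
\]
Write its coefficients as $b_D^0+\lambda\theta_D$ with $\theta_D\ge0$. Since $T'\subset\mu^{-1}(M^\circ)$, Lemma~\ref{lem:crepant}(a),(b) shows that $\mathcal{D}'_0$ is pure. Hence every $\mathcal{D}'_\lambda$ is dominant. A relevant $D$ with $\theta_D>0$ has $D\cap T'\subset h'^{-1}(\Theta)$. Such a $D$ has $b_D^0<1$, since otherwise a component of some $D\cap T_j'$ would be a stratum of $\mathcal{D}'_0$ that does not map onto $W$.

\emph{Step 3: the threshold is less than $1$.} Let $\frac w{w+1}<\lambda<1$. We claim that some relevant $D$ has $b_D^0+\lambda\theta_D>1$. If not, $(T_i',\Delta_i'+\frac\lambda kQ_k|_{T_i'})$ is sub-LC by Lemma~\ref{lem:snc}(b). By \eqref{eq:residue} and $Q_k|_{T'}=h'^*\Theta_k$ it is crepant over $(T_i,\Delta_i+\lambda h^*\Theta)$, which is then sub-LC. Let $\Sigma$ be a component of the fiber of $T_i$ over $x$. The maximal ideal of $x$ pulls back into the ideal of $\Sigma$, so $h^*\Theta$ has multiplicity $\ge w+1$ along $\Sigma$, and $\Delta_i$ has multiplicity $0$. The exceptional divisor of the blow-up of $\Sigma$ (for $w=1$, the divisor $\Sigma$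 itself) has discrepancy $\le w-1-\lambda(w+1)<-1$, a contradiction.

Therefore $\lambda_0=\min\{(1-b_D^0)/\theta_D: D\text{ relevant},\ \theta_D>0\}$ is defined, rational, and $0<\lambda_0<1$.

\emph{Step 4: induction.} Let $\mathcal{D}'=\mathcal{D}'_{\lambda_0}$ and $B'=B^0+\frac{\lambda_0}kQ_k$. All relevant coefficients of $B'$ are $\le1$, so $T'\subset M'^\circ$. Some relevant $D$ with $\theta_D>0$ has coefficient $1$, and the components of the nonempty sets $D\cap T_j'$ are strata whose images lie in $\operatorname{Supp}\Theta$. Let $V$ be minimal among the images $\ne W$ of strata of $\mathcal{D}'$. Conditions (1) and (3) of Lemma~\ref{lem:lift} hold for $\mathcal{D}'$ and $V$, the second by minimality. Proposition~\ref{prop:descent} gives a pure datum $\mathcal{D}_1$ over $V$ with class $(\kappa+\lambda_0\Theta)|_V$, and $\bigl((t+r)P-\kappa-\lambda_0\Theta\bigr)|_V$ is ample. As $\dim V<w$, induction gives $H^0(T_1,mP+\Psi(B_1))\ne0$ for $m\gg0$, hence $H^0(T',mP+\Psi(B'))\ne0$. Lemma~\ref{lem:compare}, applied to the dominant datum $\mathcal{D}$, to $\mu$, $\Lambda=\operatorname{Supp}\Theta_k$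 and $Q=\frac{\lambda_0}kQ_k$, gives $H^0(T,mP+\Psi)\ne0$ for all $m\gg0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:bpf}}\label{sec:proof}

Let $n=\dim Z\ge1$. Let $\mathcal{W}$ be the finite set of LC centers of $(Z,\Gamma)$, $\mathcal{W}_d$ the set of those of dimension $d$, and $U_d$ the union of those of dimension $\le d$, with $U_{-1}=\emptyset$. Fix $p$, $\mathfrak{B}$ and $l$ as in \eqref{eq:B}. We must show $\mathfrak{B}=\emptyset$.

\subsection{The resolution and its divisors of discrepancy $-1$}\label{sub:res}

For $W\in\mathcal{W}\cup\{Z\}$ of dimension $d$ put $W_0=W\cap U_{d-1}\subsetneq W$. By hypothesis (2), $P|_W$ is nef and big, so Lemma~\ref{lem:kodaira}(a) gives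
\[
k_WP|_W\sim A_W+G_W,\qquad A_W\text{ ample},\quad G_W\ge0\text{ Cartier},\quad\operatorname{Supp}G_W\supset W_0 .
\]
Consider these nonzero ideals of $\mathcal{O}_Z$: the ideals of the $U_d$, $d<n$; the ideals of the subschemes $G_W\subset W\subset Z$; the base ideal of $|lP|$. Apply Theorem~\ref{thm:princ} on $M_0$, with $\Xi=0$, to the product of their pullbacks and of $\mathcal{O}_{M_0}(-\operatorname{Supp}B_0)$. We get $\gamma:M\to M_0$ and $g=g_0\gamma:M\to Z$ such that the ideals become $\mathcal{O}_M(-Q_{U_d})$, $\mathcal{O}_M(-Q_{G_W})$, $\mathcal{O}_M(-F)$ and, with $K_M+B_M=g^*(K_Z+\Gamma)$, the supports of $B_M$, $Q_{U_d}$, $Q_{G_W}$, $F$ together form an snc divisor. The supports of $Q_{U_d}$, $Q_{G_W}$, $F$ are $g^{-1}(U_d)$, $g^{-1}(\operatorname{Supp}G_W)$, $g^{-1}(\mathfrak{B})$.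

Let $b_D^0\le1$ be the coefficient of $D$ in $B_M$, and put
\[
S=\sum_{b_D^0=1}D,\qquad E_M=\sum_{b_D^0<1}\lceil-b_D^0\rceil D\ge0,\qquad L_m=mg^*P+E_M .
\]
Since $\gamma_*B_M=B_0$, we have $\gamma_*E_M=E_0$. So \eqref{eq:push} and hypothesis (3) give
\begin{equation}\label{eq:three}
H^0(M,L_m)=s_{E_M}\cdot g^*H^0(Z,mP)\qquad(m\gg0).
\end{equation}
This is the only use of hypothesis (3).

A \emph{stratum of $S$} is a subvariety cut out by components of $S$. By Lemma~\ref{lem:snc}(b), the images of the strata of $S$ are the elements of $\mathcal{W}$. Let $S_W$ be the sum of the components of $S$ with image $W$, $S_d=\sum_{W\in\mathcal{W}_d}S_W$, $S_{\le d}=\sum_{e\le d}S_e$ and $S_{>d}=S-S_{\le d}$. A component of $S$ lies in $S_{\le d}$ if and only if it maps into $U_d$, that is, if and only if it is a component of $Q_{U_d}$. The ideals of the $U_d$ were principalized for the sake of the next lemma.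

\begin{lemma}\label{lem:strat}
Let $W\in\mathcal{W}_d$.
\begin{enumerate}
\item[(a)] If a stratum $C\subset S_W$ of $S$ is cut out by components none of which lies in $S_{\le d-1}$, then $g(C)=W$.
\item[(b)] $S_W\cap S_{W'}=\emptyset$ for $W'\in\mathcal{W}_d$, $W'\ne W$.
\item[(c)] $S_W\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g(C)\subset U_{d-1}$, then $C$ lies in a component of $Q_{U_{d-1}}$. By Lemma~\ref{lem:snc}(a) this is one of the components cutting out $C$, so it lies in $S_{\le d-1}$, a contradiction. So the LC center $g(C)\subset W$ has dimension $\ge d$, and $g(C)=W$.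

(b) A subvariety cut out by a component of $S_W$ and a component of $S_{W'}$ would map onto both $W$ and $W'$ by (a).

(c) Write $W=g(C)$ with $C$ a stratum of $S$. Then $C\subset g^{-1}(U_d)$, so by Lemma~\ref{lem:snc}(a) a component $D$ cutting out $C$ is a component of $Q_{U_d}$. Then $W\subset g(D)$ and $\dim g(D)\le d$, so $g(D)=W$.
\end{proof}

\subsection{Lifting sections from $S_W$ to $Z$}

Sections will be constructed on $S_W$. To extend them to $M$ we require that they vanish along $S_{\le d-1}$, extend them by zero to $S_{\le d}$, and then climb through $S_{\le d+1},\dots,S_{\le n-1}=S$ to $M$.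

\begin{lemma}\label{lem:liftZ}
Let $W\in\mathcal{W}_d$, $T=S_W$, $N_0=S_{\le d-1}$ and $h=g|_T:T\to W$. For $m\gg0$ and every $\sigma\in H^0(T,L_m-N_0)$ there is $\eta\in H^0(Z,mP)$ with $s_{N_0}\sigma=s_{E_M}\,h^*\eta$ on $T$.
\end{lemma}

\begin{proof}
Let $\Phi=\sum_{b_D^0<1}(b_D^0+\lceil-b_D^0\rceil)D$, with coefficients in $[0,1)$. Then $E_M=\Phi+S-B_M=K_M+S+\Phi-g^*(K_Z+\Gamma)$. Since $mP-(K_Z+\Gamma)=(m-a)P+H$, for every $e$
\begin{equation}\label{eq:Lm}
L_m-S_{\le e-1}\sim_{\mathbb{Q}}K_M+S_e+S_{>e}+\Phi+g^*\bigl((m-a)P+H\bigr).
\end{equation}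

\emph{From $S$ to $M$.} For $e=n$, \eqref{eq:Lm} reads $L_m-S\sim_{\mathbb{Q}}K_M+\Phi+g^*((m-a)P+H)$. For $m>a$ the last term is nef and big by hypotheses (1) and (2). So $H^1(M,L_m-S)=0$, and $H^0(M,L_m)\to H^0(S,L_m)$ is onto.

\emph{From $S_{\le e-1}$ to $S_{\le e}$.} Let $e\le n-1$. We apply Lemma~\ref{lem:ext} to $g:S_{\le e}\to Z$, the closed set $U_{e-1}$ and the sequence
\[
0\to\mathcal{O}_{S_e}(L_m-S_{\le e-1})\to\mathcal{O}_{S_{\le e}}(L_m)\to\mathcal{O}_{S_{\le e-1}}(L_m)\to0 .
\]
By Lemma~\ref{lem:strat}(b), $S_e$ is the disjoint union of the $S_{W'}$, $W'\in\mathcal{W}_e$, so we may treat each $h':S_{W'}\to W'$ separately. Let $L'=(L_m-S_{\le e-1})|_{S_{W'}}$. By \eqref{eq:Lm},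
\[
L'\sim_{\mathbb{Q}}K_{S_{W'}}+(S_{>e}+\Phi)|_{S_{W'}}+h'^*\bigl((m-a)P+H\bigr).
\]
All strata of this pair map onto $W'$ by Lemma~\ref{lem:strat}(a). By Theorem~\ref{thm:AF}(i) the only possible associated point of $R^1h'_*\mathcal{O}(L')$ is the generic point of $W'$, which is not in $U_{e-1}$.

For the vanishing of $H^1(W',h'_*\mathcal{O}(L'))$ we need an ample class, and $(m-a)P+H$ is only nef on $W'$. Here bigness of $P|_{W'}$ enters. Write $G,A,k$ for $G_{W'},A_{W'},k_{W'}$. By Lemma~\ref{lem:pull}(b), $Q_G$ contains no component of $S_{W'}$ and $Q_G|_{S_{W'}}=h'^*G$. A component of $S_{>e}$ that meets $S_{W'}$ contains a stratum mapping onto $W'$, so it is not a component of $Q_G$. Every other prime divisor has coefficient in $[0,1)$ in $S_{>e}+\Phi$ or does not meet $S_{W'}$. So for small rational $\varepsilon>0$ the divisor $(S_{>e}+\Phi+\varepsilon Q_G)|_{S_{W'}}$ has coefficients in $[0,1]$, and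
\[
L'\sim_{\mathbb{Q}}K_{S_{W'}}+(S_{>e}+\Phi+\varepsilon Q_G)|_{S_{W'}}+h'^*\bigl((m-a-\varepsilon k)P+H+\varepsilon A\bigr).
\]
The last class is ample on $W'$ for $m\ge a+\varepsilon k$, and Theorem~\ref{thm:AF}(ii) gives the vanishing. So $H^0(S_{\le e},L_m)\to H^0(S_{\le e-1},L_m)$ is onto for $m\gg0$.

\emph{Conclusion.} The map $H^0(M,L_m)\to H^0(S_{\le d},L_m)$ is onto for $m\gg0$. Extend $\sigma$ by zero to the other connected pieces $S_{W'}$ of $S_d$, and map it to $H^0(S_{\le d},L_m)$ by \eqref{eq:ses}. The resulting section restricts to $s_{N_0}\sigma$ on $T$. Lift it to $M$ and apply \eqref{eq:three}.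
\end{proof}

\subsection{A common setting for the centers and for $Z$}\label{sub:common}

The last stage of the induction concerns $W=Z$, where the role of $T$ is played by $M$ itself. To make $M$ a divisor we embed it in $M\times\mathbb{P}^1$. For $W\in\mathcal{W}\cup\{Z\}$ of dimension $d$ we use the following notation.
\begin{itemize}
\item If $W\in\mathcal{W}_d$, put $T=S_W$, $N_0=S_{\le d-1}$, $N_1=S_{>d}$.
\item If $W=Z$, replace $M$ by $M\times\mathbb{P}^1$, $g$ by $g\circ pr_1$, $B_M$ by $M\times\{0\}+pr_1^*B_M$, and $E_M,L_m,Q_{G_Z},F$ by their pullbacks. Put $T=M\times\{0\}$, $N_0=S\times\mathbb{P}^1$, $N_1=0$.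
\end{itemize}
In both cases let $h=g|_T$, $\kappa=(K_Z+\Gamma)|_W$, let $b_D^0\le1$ be the coefficients of $B_M$, so that $E_M=\sum_{b_D^0<1}\lceil-b_D^0\rceil D$, and write $G,A,k,Q_G$ for $G_W,A_W,k_W,Q_{G_W}$. Then:
\begin{enumerate}
\item[(T1)] $T\ne0$ has coefficient $1$ in $B_M$, the supports of $B_M,Q_G,F$ form an snc divisor, and $(K_M+B_M)|_T\sim_{\mathbb{Q}}h^*\kappa$;
\item[(T2)] a prime divisor $D\not\subset T$ that meets $T$ and has $b_D^0=1$ lies in $N_0$ or in $N_1$, and $g(N_0)\subset U_{d-1}$;
\item[(T3)] every subvariety of $T$ cut out by components of $T+N_1$ maps onto $W$;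
\item[(T4)] $Q_G$ contains no component of $T$, $Q_G|_T=h^*G$, and $\operatorname{Supp}F=g^{-1}(\mathfrak{B})$;
\item[(T5)] for $m\gg0$ and every $\sigma\in H^0(T,L_m-N_0)$ there is $\eta\in H^0(Z,mP)$ with $s_{N_0}\sigma=s_{E_M}h^*\eta$.
\end{enumerate}
For $W\in\mathcal{W}_d$, (T1), (T2) and (T3) follow from parts (c), (b) and (a) of Lemma~\ref{lem:strat}, (T4) is Lemma~\ref{lem:pull}(b), and (T5) is Lemma~\ref{lem:liftZ}. For $W=Z$, (T1) is adjunction for a fiber of $pr_2$, (T2) holds because the components of coefficient $1$ are $T$ and those of $S\times\mathbb{P}^1$, (T3) holds because $T$ is irreducible and $N_1=0$, (T4) holds because $Q_{G_Z}=g^*G_Z$, and (T5) is \eqref{eq:three} applied to $s_S\sigma$ on the original $M$.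

\subsection{The induction}

\begin{proposition}\label{prop:step}
Let $W\in\mathcal{W}\cup\{Z\}$ have dimension $d$. If $\mathfrak{B}\cap U_{d-1}=\emptyset$, then $\mathfrak{B}\cap W=\emptyset$.
\end{proposition}

Since $U_{-1}=\emptyset$ and $U_d=U_{d-1}\cup\bigcup_{W\in\mathcal{W}_d}W$, the proposition gives $\mathfrak{B}\cap U_d=\emptyset$ for $d=0,\dots,n-1$, and then $\mathfrak{B}=\emptyset$ for $W=Z$. This proves Theorem~\ref{thm:bpf}, and with it Theorem~\ref{thm:main} and the conjecture.

\begin{proof}[Proof of Proposition~\ref{prop:step}]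
\emph{Step 1: $W\not\subset\mathfrak{B}$.} Let $\mathcal{F}=h_*\mathcal{O}_T(E_M-N_0)$. It is torsion free: a nonzero function on an open subset of $W$ pulls back to a function vanishing on no component of the reduced scheme $T$, by (T3), hence to a nonzerodivisor. It is nonzero: by (T2), $N_0\cap T$ maps into $W_0$, so over $W\setminus W_0$ the sheaf $\mathcal{F}$ equals $h_*\mathcal{O}_T(E_M)$, which has the nonzero section $s_{E_M}|_T$. Since $P|_W$ is nef and big, Lemma~\ref{lem:kodaira}(b) gives $0\ne\sigma\in H^0(W,\mathcal{F}(mP))=H^0(T,L_m-N_0)$ for all $m\gg0$. Take $m=p^j\gg0$ and $\eta$ as in (T5). Then $s_{E_M}h^*\eta=s_{N_0}\sigma\ne0$, so $\eta|_W\ne0$ and $W\not\subset\operatorname{Bs}|mP|=\mathfrak{B}$.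

Suppose now that $\mathfrak{B}\cap W\ne\emptyset$. It is a proper closed subset of $W$ by Step~1, and it is disjoint from $W_0$ by assumption. By (T3) and (T4), no component of $T$ lies in $F$ or $Q_G$, and $T\cap\operatorname{Supp}F=h^{-1}(\mathfrak{B}\cap W)\ne\emptyset$.

\emph{Step 2: the relevant divisors.} Let $\gamma_D,\phi_D\ge0$ be the coefficients of $D$ in $Q_G$ and $F$. By (T2), a prime divisor $D\not\subset T$ that meets $T$ is of one of three types.
\begin{itemize}
\item $D\subset N_1$. By (T3), $D$ contains a subvariety mapping onto $W$, which lies neither in $\operatorname{Supp}G$ nor in $\mathfrak{B}$. So $\gamma_D=\phi_D=0$.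
\item $D\subset N_0$. Then $D\cap T\subset h^{-1}(W_0)\subset h^{-1}(\operatorname{Supp}G)=T\cap\operatorname{Supp}Q_G$. A component of a nonempty $D\cap T_i$ lies in a component of $Q_G$, which by Lemma~\ref{lem:snc}(a) is $D$ or $T_i$, hence $D$. So $\gamma_D>0$. Also $\phi_D=0$, because $g(D)\subset U_{d-1}$ is disjoint from $\mathfrak{B}$. This is where the inductive assumption is needed: it guarantees that the threshold $c$ below is positive.
\item $b_D^0<1$. This type includes all relevant $D$ with $\phi_D>0$, and such $D$ exist.
\end{itemize}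

\emph{Step 3: the datum.} Fix a rational $\varepsilon>0$ with $b_D^0+\varepsilon\gamma_D<1$ whenever $b_D^0<1$. Put
\[
c=\min\{(1-b_D^0-\varepsilon\gamma_D)/\phi_D:\ D\text{ relevant},\ \phi_D>0\}>0,
\]
and let $q>c$ be an integer. The system $g^*|lP|-F$ is base point free. Choose general members $R_1,\dots,R_q$ one after the other; for $W=Z$, take pullbacks of general members on the original $M$. By Bertini's theorem, $\sum R_j$ is reduced, has no component among the previous divisors, and forms an snc divisor with them. Put
\[
B=B_M-T+\varepsilon Q_G+cF+\tfrac cq\textstyle\sum_jR_j=\sum b_DD,\qquad\kappa_1=\kappa+\varepsilon G+clP .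
\]
Since $F+R_j\sim g^*lP$, properties (T1) and (T4) give $(K_M+T+B)|_T\sim_{\mathbb{Q}}h^*\kappa_1$. So $\mathcal{D}=(M,T,B,h,\kappa_1)$ is a datum, and it is dominant by (T3). On $W$ we have $\kappa=aP-H$ and $G\sim kP-A$, so
\[
tP-\kappa_1\sim_{\mathbb{Q}}(t-a-\varepsilon k-cl)P+H+\varepsilon A
\]
is ample for $t\ge a+\varepsilon k+cl$. By Step~2, a relevant $D$ has $b_D=1+\varepsilon\gamma_D>1$ if $D\subset N_0$, $b_D=1$ if $D\subset N_1$, $b_D=c/q<1$ if $D\subset R_j$, and otherwise $b_D=b_D^0+\varepsilon\gamma_D+c\phi_D\le1$, with equality exactly when $\phi_D>0$ and the minimum $c$ is attained at $D$.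

Let $\Psi=\Psi(B)$. We claim that $\Psi\le E_M-N_0$ on relevant divisors. On $N_0$ the coefficients are $\psi(b_D)\le-1$ and $-1$. On $N_1$ and on the $R_j$ both are $0$. Elsewhere $b_D\ge b_D^0$ and $b_D^0<1$, so $\psi(b_D)\le\psi(b_D^0)=\lceil-b_D^0\rceil$. Hence $E_M-N_0-\Psi$ is effective near $T$, and multiplication by its canonical section maps $H^0(T,mP+\Psi)$ to $H^0(T,L_m-N_0)$. With (T5) this shows that for $m\gg0$ and $\sigma\in H^0(T,mP+\Psi)$ there is $\eta\in H^0(Z,mP)$ with $s_{N_0}s_{E_M-N_0-\Psi}\,\sigma=s_{E_M}h^*\eta$, that is,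
\begin{equation}\label{eq:final}
\sigma=s_\Psi\,h^*\eta\quad\text{as rational sections on }T .
\end{equation}

\emph{Step 4: the contradiction.} Let $D$ be relevant with $\phi_D>0$ and $b_D=1$. The components of the nonempty sets $D\cap T_i$ are strata of $\mathcal{D}$ that map into $\mathfrak{B}\cap W$. Let $V$ be minimal among those images of strata of $\mathcal{D}$ that lie in $\mathfrak{B}\cap W$. Then $V\subsetneq W$ and $V\cap W_0=\emptyset$. A divisor with $b_D>1$ that meets $T$ lies in $N_0$ and meets $T$ inside $h^{-1}(W_0)$, so $h^{-1}(V)\subset M^\circ$. A stratum in $h^{-1}(V)$ has image in $V\subset\mathfrak{B}\cap W$, so its image is $V$ by minimality, and there is such a stratum. So Proposition~\ref{prop:descent} applies to $\mathcal{D}$ and $V$ and gives a pure datum $\mathcal{D}_1$ over $V$ with class $\kappa_1|_V$. As $(tP-\kappa_1)|_V$ is ample, Proposition~\ref{prop:nonvan} gives $H^0(T_1,mP+\Psi(B_1))\ne0$ for $m\gg0$.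

Take $m=p^j\gg0$, let $\sigma\in H^0(T,mP+\Psi)$ be the section given by Proposition~\ref{prop:descent}, and let $\eta\in H^0(Z,mP)$ be as in \eqref{eq:final}. By Proposition~\ref{prop:descent}, applied to $\eta|_W$, we have $\eta|_V\ne0$. But $\eta$ vanishes on $\operatorname{Bs}|mP|=\mathfrak{B}\supset V$ by \eqref{eq:B}. This contradiction shows that $\mathfrak{B}\cap W=\emptyset$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ambro}
Ambro, \emph{Quasi-log varieties}, Proc. Steklov Inst. \textbf{240} (2003).

\bibitem{Cacciola}
Salvatore Cacciola, \emph{On the semiampleness of the positive part of CKM Zariski decompositions}, arXiv:1011.6564 (2010).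

\bibitem{Fujino}
Fujino, \emph{Foundations of the Minimal Model Program}, MSJ Memoirs \textbf{35} (2017).

\bibitem{Kollar}
Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\end{thebibliography}
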